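\title{A small Galois extension of $\mathbb{Q}$ that is pseudo algebraically closed}

\begin{abstract}
An algebraic field extension is small if it has only finitely many subextensions of each finite degree. We construct a small Galois extension $L/\mathbb{Q}$ such that $L$ is pseudo algebraically closed. For any given $m$, the subfields of $L$ of degree at most $m$ can be made to be those of a prescribed finite Galois extension of $\mathbb{Q}$. The main step is that over a totally imaginary number field every geometrically integral curve has a point over a Galois extension with group $A_n$, with $n$ as large as we like. To find such points we construct, on a double cover of the curve, a function $f$ with $df=s^2\eta$, where $\eta$ is a differential with even divisor. Exactness of $s^2\eta$ is a finite system of quadratic equations in infinitely many unknowns.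
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
An algebraic field extension $L/K$ is \emph{small} if for every $n\in\mathbb{N}=\{1,2,\dots\}$ there are only finitely many intermediate fields $K\subseteq M\subseteq L$ with $[M:K]=n$. A field $L$ is \emph{pseudo algebraically closed}, or \emph{PAC}, if every nonempty geometrically integral $L$-variety has an $L$-rational point; equivalently, if every geometrically integral curve over $L$ has an $L$-rational point. The first condition allows $L$ to be infinite over $K$ but limits how fast it grows. The second asks $L$ to solve every system of polynomial equations that stays irreducible over the algebraic closure.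

It is known that every countable Hilbertian field $K$, in particular $K=\mathbb{Q}$, has a small extension $E/K$ with $E$ PAC. For the extension $E/\mathbb{Q}$ obtained in this way, however, the Galois closure is not small over $\mathbb{Q}$. The following question comes from Bary-Soroker, Fehm and Petersen \cite{BFP}.

\begin{quote}
\emph{Does there exist a small Galois extension $L/\mathbb{Q}$ with $L$ PAC?}
\end{quote}

The two conditions pull in opposite directions. The field $\overline{\mathbb{Q}}$ is Galois and PAC, but it contains $\mathbb{Q}(\sqrt{p})$ for every prime $p$. A Galois extension is small exactly when its Galois group has finitely many open subgroups of each index, and this holds when the group is topologically finitely generated, since it then has finitely many continuous homomorphisms to each $S_n$. Thus the field generated by all $p$-power roots of unity, with group $\mathbb{Z}_p^{\times}$, is small over $\mathbb{Q}$. It is not PAC, because it is unramified outside $p$, while a PAC field $L$ that is algebraic over $\mathbb{Q}$ is ramified at every prime $\ell$. Indeed, the smooth plane cubic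
\[
C_\ell:\quad x^3+\ell y^3+\ell^2z^3=0
\]
has a point over some number field $M\subseteq L$. If a prime of $M$ above $\ell$ had ramification index $e$ prime to $3$, the valuations of the nonzero terms, being congruent to $0$, $e$, $2e$ modulo $3$, would be distinct, and the terms could not add up to $0$. So $\ell$ ramifies in $M$. If $L$ is also small, then for each $n$ it has finitely many subfields of degree at most $n$, each ramified at finitely many primes. Hence the degrees of the $L$-points of $C_\ell$ tend to infinity with $\ell$, although $C_\ell$ has the point $(-\sqrt[3]{\ell}:1:0)$ of degree $3$. A small PAC field has to find its points in high degree.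

Points of high degree on a curve $C$ over $\mathbb{Q}$ can be sought in the fibers of a map $C\to\mathbb{P}^1$ of large degree $n$. But a Galois extension $L/\mathbb{Q}$ contains the Galois closure of the residue field of each of its points, and if that closure has group $S_n$, it contains the quadratic field fixed by $A_n$, however large $n$ is. There are infinitely many curves to be treated and no evident reason for these quadratic fields to stay in a finite set, so one might guess that the answer is no. The same discussion shows what a positive answer needs: every curve should acquire a point over a Galois extension whose group has no small quotient, for instance a simple group of large order. We show that alternating groups can be used, and the answer is yes.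

\subsection*{Results}
From now on all fields have characteristic $0$, and a \emph{curve} over $K$ is a geometrically integral separated $K$-scheme of finite type and dimension $1$.

\begin{theorem}\label{thm:first}
There is a small Galois extension $L/\mathbb{Q}$, containing $\mathbb{Q}(i)$, with $L$ PAC.
\end{theorem}

\begin{theorem}\label{thm:Q}
Let $F_0/\mathbb{Q}$ be a finite Galois extension and let $m\in\mathbb{N}$. There is a small Galois extension $L/\mathbb{Q}$ with $L$ PAC and $F_0\subseteq L$ such that every subfield $M\subseteq L$ with $[M:\mathbb{Q}]\le m$ lies in $F_0$. In particular, for every $m$ there is a small Galois PAC extension of $\mathbb{Q}$ that has no subfield $M$ with $2\le[M:\mathbb{Q}]\le m$.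
\end{theorem}

We say that a field $K$ has \emph{property}~(I) if every quadratic form, possibly degenerate, on an infinite-dimensional $K$-vector space has a nontrivial zero. A totally imaginary number field, that is, one with no embedding into $\mathbb{R}$, has (I): a quadratic form in five variables is isotropic over $\mathbb{C}$ and over every nonarchimedean completion, hence over the field itself by the Hasse--Minkowski theorem. The field $\mathbb{Q}$ does not have (I), because of the form $\sum_j x_j^2$. Hilbertian fields are recalled in Section~\ref{sec:tower}.

\begin{theorem}\label{thm:general}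
Let $F$ be a countable Hilbertian field of characteristic $0$, let $F_0/F$ be a finite Galois extension with property \textup{(I)}, and let $m\in\mathbb{N}$. There is a small Galois extension $L/F$ with $L$ PAC and $F_0\subseteq L$ such that every intermediate field $M$ with $[M:F]\le m$ lies in $F_0$.
\end{theorem}

Theorem~\ref{thm:first} is the case $F=\mathbb{Q}$, $F_0=\mathbb{Q}(i)$. Passing through totally imaginary fields cannot be avoided: if $L/\mathbb{Q}$ is algebraic and PAC, the conic $x^2+y^2+1=0$ has an $L$-point $(x,y)$, and $\mathbb{Q}(x,y)\subseteq L$ is totally imaginary. Theorem~\ref{thm:Q} says that this leaves no trace in low degree: the subfields of $L$ of degree at most $m$ can be made to be exactly those of any prescribed $F_0$, including $F_0=\mathbb{Q}$.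

All three theorems rest on the following statement.

\begin{proposition}\label{prop:key}
Let $K$ be a Hilbertian field of characteristic $0$ with property \textup{(I)}, let $C_0$ be a curve over $K$, and let $n_0\in\mathbb{N}$. Then there are $n\ge n_0$ and a Galois extension $K'/K$ with $\operatorname{Gal}(K'/K)\cong A_n$ and $C_0(K')\ne\emptyset$.
\end{proposition}

Section~\ref{sec:tower} deduces the theorems from Proposition~\ref{prop:key} by building a tower. The rest of the paper proves the proposition. We look for a curve $W$ that maps onto the smooth projective model of $C_0$ and a function $f$ on $W$ such that the Galois closure of $K(W)/K(f)$ has group $A_n$; the field $K'$ then comes from a fiber of $f$. Cycles of odd length are even permutations, so we want all ramification indices of $f$ to be odd, and this means that the divisor of $df$ is divisible by $2$. Section~\ref{sec:monodromy} gives a criterion for the group to be $A_n$, Section~\ref{sec:examples} works out two examples on $\mathbb{P}^1$, and Sections~\ref{sec:cover}--\ref{sec:critical} construct $W$ and $f$ in general.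

\section{Reduction to points over alternating extensions}\label{sec:tower}

A \emph{Hilbert subset} of $K^r$ is the set of all $a\in K^r$ such that $h(a)\neq0$ and $p_1(a,X),\dots,p_s(a,X)$ are defined and irreducible in $K[X]$, where $p_1,\dots,p_s\in K(t_1,\dots,t_r)[X]$ are irreducible and $h\in K[t_1,\dots,t_r]$ is nonzero. The field $K$ is \emph{Hilbertian} if all Hilbert subsets are nonempty; we use only $r=1$. The field $\mathbb{Q}$ is Hilbertian by Hilbert's irreducibility theorem. If $k/K$ is finite, every Hilbert subset of $k^r$ contains a Hilbert subset of $K^r$ \cite[Cor.~12.2.3]{FJ}; in particular finite extensions of Hilbertian fields are Hilbertian.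

Proposition~\ref{prop:key} will be applied over larger and larger fields, so (I) has to pass to finite extensions. This follows from a stronger form of (I), which is also the form used in Section~\ref{sec:quadratic}. For a quadratic form $q$ we write $b_q(v,w)=\frac12\bigl(q(v+w)-q(v)-q(w)\bigr)$.

\begin{lemma}\label{lem:I}
Let $K$ have property \textup{(I)}.
\begin{enumerate}
\item[(a)] If $q_1,\dots,q_N$ are quadratic forms on an infinite-dimensional $K$-vector space $\mathcal{V}$, there is an infinite-dimensional subspace on which all $q_i$ vanish.
\item[(b)] Every finite extension of $K$ has property \textup{(I)}.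
\end{enumerate}
\end{lemma}

\begin{proof}
(a) It suffices to treat one form $q$: we then restrict $q_2$ to the subspace found for $q_1$, and so on. We choose linearly independent vectors $v_1,v_2,\dots$ with $b_q(v_i,v_j)=0$ for all $i,j$. Given $v_1,\dots,v_j$, where $j\ge0$, the subspace of all $v$ with $b_q(v,v_i)=0$ for $i\le j$ has finite codimension, so it contains an infinite-dimensional subspace that meets $\langle v_1,\dots,v_j\rangle$ only in $0$. By (I) the latter contains $v_{j+1}\ne0$ with $q(v_{j+1})=0$. Then $q\bigl(\sum c_jv_j\bigr)=\sum_{i,j}c_ic_jb_q(v_i,v_j)=0$ on the span of the $v_j$.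

(b) Let $k/K$ have degree $r$ and let $q$ be a quadratic form on an infinite-dimensional $k$-vector space. The coordinates of $q$ in a $K$-basis of $k$ are $r$ quadratic forms over $K$ on the underlying $K$-vector space, and by (a) they have a common nontrivial zero.
\end{proof}

The next two lemmas say that an $A_\nu$-extension with $\nu$ large creates no new subfields of small degree, even after taking the Galois closure over the base.

\begin{lemma}\label{lem:descent}
Let $K''/F$ be a finite Galois extension, $K$ an intermediate field and $n\in\mathbb{N}$. Suppose that every nontrivial quotient of $\operatorname{Gal}(K''/K)$ has order greater than $n!$. Then every field $M$ with $F\subseteq M\subseteq K''$ and $[M:F]\le n$ lies in $K$.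
\end{lemma}

\begin{proof}
The Galois closure $\widehat{M}$ of $M/F$ lies in $K''$, and $[\widehat{M}:F]\le n!$. The group $\operatorname{Gal}(\widehat{M}K/K)$ is a quotient of $\operatorname{Gal}(K''/K)$ and embeds in $\operatorname{Gal}(\widehat{M}/F)$, so it is trivial. Hence $M\subseteq\widehat{M}\subseteq K$.
\end{proof}

\begin{lemma}\label{lem:closure}
Let $K/F$ be a finite Galois extension, let $K'/K$ be a Galois extension with group $A_\nu$, $\nu\ge5$, and let $K''$ be the Galois closure of $K'/F$. Then every nontrivial quotient of $\operatorname{Gal}(K''/K)$ has order at least $\nu!/2$, which is greater than $n!$ for all $n<\nu$.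
\end{lemma}

\begin{proof}
Let $K'_1,\dots,K'_r$ be the conjugates of $K'$ over $F$. Since $K/F$ is Galois, each $K'_j$ contains $K$ and is Galois over $K$ with group $A_\nu$. Put $M_0=K$ and $M_j=M_{j-1}K'_j$, so that $M_r=K''$ and each $M_j$ is Galois over $K$. Then $\operatorname{Gal}(M_j/M_{j-1})\cong\operatorname{Gal}(K'_j/K'_j\cap M_{j-1})$ is a normal subgroup of the simple group $A_\nu$, because $K'_j\cap M_{j-1}$ is Galois over $K$. So it is $1$ or $A_\nu$, and all composition factors of $\operatorname{Gal}(K''/K)$ are isomorphic to $A_\nu$. By the Jordan--H\"older theorem the same holds for every quotient. Finally $\nu!/2>(\nu-1)!$ since $\nu>2$.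
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}, assuming Proposition~\ref{prop:key}]
We construct finite Galois extensions $F_0=K_0\subseteq K_1\subseteq\cdots$ of $F$. Each $K_j$ is countable and Hilbertian, and it has (I) by Lemma~\ref{lem:I}(b). As $K_j$ is countable, the curves over $K_j$ that are given as closed subschemes of some affine space form a countable set. As soon as $K_j$ is constructed, we list them as $C_{j,1},C_{j,2},\dots$.

Let $i\ge1$ and suppose $K_{i-1}$ is constructed. Write $i=2^j(2r-1)$ with $j\ge0$, $r\ge1$; then $j<2^j\le i$, so $C_{j,r}$ is already defined, and every pair $(j,r)$ occurs for some $i$. Proposition~\ref{prop:key}, applied to the base change of $C_{j,r}$ to $K_{i-1}$, gives $n_i\ge\max(5,m+i)$ and an $A_{n_i}$-extension $K'/K_{i-1}$ over which $C_{j,r}$ has a point. Let $K_i$ be the Galois closure of $K'/F$. Put $L=\bigcup_iK_i$, a Galois extension of $F$ that contains $F_0$.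

\emph{$L$ is PAC.} A nonempty affine open subset of a curve over $L$ is again a curve, so it suffices to treat a curve $C\subseteq\mathbb{A}^s_L$ defined by finitely many polynomials. Their coefficients lie in some $K_j$, and they define a $K_j$-scheme whose base change to $\overline{K_j}=\overline{L}$ is that of $C$. This scheme is therefore a curve $C_{j,r}$, it has a point over some $K_i\subseteq L$, and so $C(L)\neq\emptyset$.

\emph{Subfields of small degree.} Let $F\subseteq M\subseteq L$ with $[M:F]\le n$, and put $i_0=\max(0,n-m)$. Since $M/F$ is finite, $M\subseteq K_i$ for some $i$. If $i>i_0$, then $n_i\ge m+i>n$, and Lemmas~\ref{lem:closure} and~\ref{lem:descent} give $M\subseteq K_{i-1}$. Descending, we get $M\subseteq K_{i_0}$. The finite separable extension $K_{i_0}/F$ has finitely many intermediate fields, so $L/F$ is small. For $n=m$ we have $i_0=0$ and $M\subseteq F_0$.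
\end{proof}

Smallness uses $n_i\to\infty$: if infinitely many steps enlarged the field by groups of bounded order, the descent would not stop at a level that depends only on $n$. Countability of $F$ is used only to list the curves.

For Theorem~\ref{thm:Q} the field $F_0$ may be real, so we first pass to a totally imaginary field by an alternating step found by other means.

\begin{proof}[Proof of Theorem~\ref{thm:Q}]
Choose $\nu>\max(4,m)$ divisible by $4$. The polynomial $e_\nu(X)=\sum_{j=0}^{\nu}X^j/j!$ has Galois group $A_\nu$ over $\mathbb{Q}$ \cite{Schur,Coleman}. It has no real zero. Indeed, it has even degree and positive leading coefficient, so it attains its minimum on $\mathbb{R}$ at some $x_0$. There $e_{\nu-1}(x_0)=e_\nu'(x_0)=0$, hence $x_0\ne0$ and $e_\nu(x_0)=e_{\nu-1}(x_0)+x_0^\nu/\nu!>0$. Let $S$ be the splitting field of $e_\nu$. An embedding of $SF_0$ into $\mathbb{R}$ would send a zero of $e_\nu$ to a real zero, so $SF_0$ is totally imaginary and has (I).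

Theorem~\ref{thm:general}, applied to $F=\mathbb{Q}$ and the Galois extension $SF_0$, gives a small Galois PAC extension $L\supseteq SF_0$ all of whose subfields $M$ of degree at most $m$ lie in $SF_0$. The group $\operatorname{Gal}(SF_0/F_0)\cong\operatorname{Gal}(S/S\cap F_0)$ is normal in $A_\nu$, since $S\cap F_0$ is Galois over $\mathbb{Q}$. So it is $1$ or $A_\nu$, and $\nu!/2>m!$. By Lemma~\ref{lem:descent}, $M\subseteq F_0$. The last assertion is the case $F_0=\mathbb{Q}$.
\end{proof}

\section{Covers of the line with alternating monodromy}\label{sec:monodromy}

\subsection*{Standard facts}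
Let $W$ be a smooth projective curve of genus $\gamma$ over $K$. A closed point with residue field $\kappa$ has degree $[\kappa:K]$. In characteristic $0$ it splits into $[\kappa:K]$ distinct points of $W(\overline{K})$, its \emph{geometric points}, and orders of functions and differentials are the same at the closed point and at its geometric points. For a divisor $D$ let $L(D)$ be the space of $h\in K(W)$ with $h=0$ or $\operatorname{div}(h)+D\ge0$. It is compatible with base change to $\overline{K}$, and by the Riemann--Roch theorem $\dim L(D)\ge\deg D-\gamma+1$, with equality if $\deg D\ge2\gamma-1$. The divisor of a nonzero rational differential has degree $2\gamma-2$.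

Let $f\in K(W)$ be nonconstant, write $t=f$ and $n=[K(W):K(t)]$. If $e_z$ is the ramification index of $f$ at $z\in W(\overline{K})$, then
\begin{equation}\label{eq:ord}
\operatorname{ord}_z(df)=e_z-1\ \text{ if }f(z)\ne\infty,\qquad \operatorname{ord}_z(df)=-(e_z+1)\ \text{ if }f(z)=\infty,
\end{equation}
as one sees by differentiating $\xi^{e_z}$ or $\xi^{-e_z}$ times a unit. Let $\Sigma$ be the Galois closure of $K(W)/K(t)$. The \emph{arithmetic monodromy group} is $\operatorname{Gal}(\Sigma/K(t))$, and the \emph{geometric monodromy group} is $G=\operatorname{Gal}(\Sigma\overline{K}/\overline{K}(t))$. Both act faithfully on the $n$ conjugates of a generator of $K(W)/K(t)$. Since $W$ is geometrically integral, $[\overline{K}(W):\overline{K}(t)]=n$, so $G$ is transitive, and restriction makes $G$ a subgroup of the arithmetic group. For $t_0\in\mathbb{P}^1(\overline{K})$, the \emph{inertia groups} over $t_0$ are the stabilizers in $G$ of the places of $\Sigma\overline{K}$ above $t_0$. They are permuted by conjugation and are cyclic, and the cycle lengths of a generator are the numbers $e_z$ with $f(z)=t_0$. The reason is that after completing at $t_0$,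 with uniformizer $\lambda$, the field $\overline{K}(W)$ becomes $\prod_z\overline{K}((\lambda^{1/e_z}))$. The fixed field of a normal subgroup containing the inertia groups over $t_0$ is unramified over $t_0$.

For a finite product $\mathcal{A}$ of finite extensions of a field $k$, the \emph{discriminant} $\operatorname{disc}(\mathcal{A}/k)\in k^*/k^{*2}$ is the determinant of the form $(v,w)\mapsto\operatorname{Tr}(vw)$ in any basis.
\begin{enumerate}
\item[(D1)] For a field $k_1\supseteq k$, $\operatorname{disc}(\mathcal{A}\otimes_kk_1/k_1)$ is the image of $\operatorname{disc}(\mathcal{A}/k)$.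
\item[(D2)] If $\mathcal{A}=k[X]/(p)$ with $p$ monic and separable with roots $\theta_1,\dots,\theta_n$, then $\operatorname{disc}(\mathcal{A}/k)=\prod_{i<j}(\theta_i-\theta_j)^2$. A permutation of the roots multiplies $\prod_{i<j}(\theta_i-\theta_j)$ by its sign, so the Galois group of $p$ lies in $A_n$ if and only if the discriminant is a square.
\item[(D3)] For finite extensions $k\subseteq k_1\subseteq k_2$, $\operatorname{disc}(k_2/k)=\operatorname{disc}(k_1/k)^{[k_2:k_1]}\,N_{k_1/k}\bigl(\operatorname{disc}(k_2/k_1)\bigr)$.
\end{enumerate}

\subsection*{A criterion for $A_n$}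
Odd ramification puts $G$ inside $A_n$. To force equality we ask for the simplest odd ramification: a single point of index $3$ over each finite branch point.

\begin{lemma}\label{lem:3cycles}
A transitive subgroup $G$ of $S_n$, $n\ge3$, that is generated by $3$-cycles is $A_n$.
\end{lemma}

\begin{proof}
Clearly $G\le A_n$. Let $\Gamma\subseteq\{1,\dots,n\}$ be maximal with $|\Gamma|\ge3$ and $\operatorname{Alt}(\Gamma)\le G$; the support of a generating $3$-cycle shows that such sets exist. Suppose $\Gamma\ne\{1,\dots,n\}$. By transitivity some generating $3$-cycle $c$ does not preserve $\Gamma$, so its support meets both $\Gamma$ and its complement.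

We may assume that the support has two points in $\Gamma$. Otherwise $c=(\alpha\,p\,q)$ with only $\alpha\in\Gamma$. As $\operatorname{Alt}(\Gamma)$ is transitive on $\Gamma$, conjugation gives $c'=(\alpha'\,p\,q)\in G$ with $\alpha'\in\Gamma\setminus\{\alpha\}$. Applying first $c'^{-1}$ and then $c$, we get $\alpha'\mapsto q\mapsto\alpha$, $\alpha\mapsto\alpha\mapsto p$, $p\mapsto\alpha'\mapsto\alpha'$ and $q\mapsto p\mapsto q$. So $G$ contains the $3$-cycle $(\alpha'\,\alpha\,p)$, and we replace $c$ by it.

Now let $p$ be the point of the support of $c$ outside $\Gamma$. The group $\langle\operatorname{Alt}(\Gamma),c\rangle\le\operatorname{Alt}(\Gamma\cup\{p\})$ is transitive on $\Gamma\cup\{p\}$, and the stabilizer of $p$ contains $\operatorname{Alt}(\Gamma)$. Its order is at least $(|\Gamma|+1)\cdot|\Gamma|!/2$, so it equals $\operatorname{Alt}(\Gamma\cup\{p\})$, against the maximality of $\Gamma$.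
\end{proof}

If $G=A_n$, the arithmetic group is $A_n$ or $S_n$, and in the second case the quadratic extension that we want to avoid reappears as an extension of constants. It can be read off from any one fiber of $f$. We use the fiber over $\infty$, which we control by allowing poles at a single closed point.

\begin{proposition}\label{prop:criterion}
Let $W$ be a smooth projective curve over $K$ and $Q$ a closed point with residue field $k'$ and degree $\delta$. Let $f\in K(W)$ be regular outside $Q$ with a pole of order $e\ge1$ at $Q$, and suppose $n=e\delta\ge3$. Assume that $e_z\in\{1,3\}$ for all $z\in W(\overline{K})$ with $f(z)\ne\infty$, and that $f$ takes distinct values at the points among these with $e_z=3$.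
\begin{enumerate}
\item[(a)] The geometric monodromy group of $f$ is $A_n$.
\item[(b)] If $e$ is odd, then $\operatorname{disc}\bigl(K(W)/K(t)\bigr)$ is the class of the constant
\[
c_0=\operatorname{disc}(k'/K)\cdot\bigl((-1)^{(e-1)/2}e\bigr)^{\delta}\in K^*/K^{*2}.
\]
The arithmetic monodromy group is $A_n$ if $c_0$ is a square in $K$, and $S_n$ otherwise.
\end{enumerate}
\end{proposition}

\begin{proof}
The degree of $f$ is the degree $e\delta$ of its polar divisor.

(a) Each nontrivial inertia group over a point of $\mathbb{A}^1(\overline{K})$ is generated by a $3$-cycle. Let $G_1$ be the normal subgroup of $G$ generated by these groups, and let $\mu=[G:G_1]$. The fixed field of $G_1$ is the function field of a cover of $\mathbb{P}^1_{\overline{K}}$ of degree $\mu$ and genus $\gamma_1\ge0$ that is unramified over $\mathbb{A}^1$. The ramification indices over $\infty$ add up to $\mu$, so the Riemann--Hurwitz formula gives $-2\le2\gamma_1-2\le-2\mu+(\mu-1)$, that is, $\mu=1$. Thus $G=G_1$ is transitive and generated by $3$-cycles, and Lemma~\ref{lem:3cycles} applies.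

(b) Represent the discriminant by $c\,p(t)$ with $c\in K^*$ and $p\in K[t]$ monic and squarefree. By (a), (D1) and (D2) it is a square in $\overline{K}(t)$. Since $p$ has simple roots in $\overline{K}$, this forces $p=1$. To find $c$, put $\lambda=1/t$ and extend scalars to $K((\lambda))$. As $Q$ is the only place over $t=\infty$, the algebra $K(W)\otimes_{K(t)}K((\lambda))$ is the completion of $K(W)$ at $Q$. By Hensel's lemma the residue field $k'$ lifts to the completion, which is thus $k'((\xi_0))$ for a uniformizer $\xi_0$. Write $\lambda=\beta^{-1}\xi_0^e\varepsilon$ with $\beta\in k'^*$ and $\varepsilon\in1+\xi_0k'[[\xi_0]]$. By Hensel's lemma again $\varepsilon$ has an $e$-th root, and $\xi=\xi_0\varepsilon^{1/e}$ is a uniformizer with $\xi^e=\beta\lambda$. So we have a tower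
\[
K((\lambda))\subseteq k'((\lambda))\subseteq k'((\xi)),
\]
of degrees $\delta$ and $e$, in which $k'((\lambda))=k'\otimes_KK((\lambda))$ and $\xi$ has minimal polynomial $p_1=X^e-\beta\lambda$. For odd $e$ the product of the roots of $p_1$ is $\beta\lambda$, so
\[
\operatorname{disc}(p_1)=(-1)^{e(e-1)/2}\prod_{p_1(\theta)=0}e\,\theta^{e-1}=(-1)^{(e-1)/2}e^e(\beta\lambda)^{e-1}=(-1)^{(e-1)/2}e\cdot w^2
\]
with $w=(e\beta\lambda)^{(e-1)/2}\in k'((\lambda))$. By (D3) and (D1), the class of $c$ in $K((\lambda))$ is that of $\operatorname{disc}(k'/K)^e\bigl((-1)^{(e-1)/2}e\bigr)^\delta N(w)^2$, where $N$ is the norm from $k'((\lambda))$ to $K((\lambda))$. As $e$ is odd, this is the class of $c_0$. An element of $K^*$ that is a square in $K((\lambda))$ is the square of a power series, hence the square of its constant term. So $c$ and $c_0$ have the same class in $K^*/K^{*2}$. The arithmetic group contains $G=A_n$, and by (D2) it equals $A_n$ exactly when $c_0$ is a square in $K(t)$, equivalently in $K$.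
\end{proof}

\subsection*{Specialization}
The following form of Hilbert's irreducibility argument produces the Galois extension and the point together.

\begin{lemma}\label{lem:special}
Let $K$ be Hilbertian, let $\Sigma/K(t)$ be a finite Galois extension with group $G$, and let $C_0$ be a curve over $K$ whose function field embeds in $\Sigma$ over $K$. Then there is a Galois extension $K'/K$ with group $G$ and $C_0(K')\ne\emptyset$.
\end{lemma}

\begin{proof}
Write $\Sigma=K(t)[\theta]$ with $\theta$ integral over $K[t]$, and let $p\in K[t][X]$ be its monic minimal polynomial. Let $\operatorname{Spec}\mathcal{A}$ be a nonempty affine open subset of $C_0$, and regard $\mathcal{A}$ as a finitely generated $K$-subalgebra of $\Sigma$. Choose a nonzero $h\in K[t]$, divisible by the discriminant of $p$, such that $\mathcal{R}=K[t,h^{-1}][\theta]\cong K[t,h^{-1}][X]/(p)$ contains generators of $\mathcal{A}$ and all $\sigma\theta$ with $\sigma\in G$. Then $\mathcal{A}\subseteq\mathcal{R}$, and $G$ acts on $\mathcal{R}$. Choose $t_0\in K$ with $h(t_0)\ne0$ and $p(t_0,X)$ irreducible. Then $K'=\mathcal{R}/(t-t_0)\cong K[X]/(p(t_0,X))$ is a field of degree $|G|$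 over $K$, and $G$ acts on it by $K$-automorphisms. Reducing $p=\prod_\sigma(X-\sigma\theta)$ shows that the images of the $\sigma\theta$ are the roots of $p(t_0,X)$, which are distinct since $h(t_0)\neq0$. So the action is faithful, and $K'/K$ is Galois with group $G$. The map $\mathcal{A}\to\mathcal{R}\to K'$ is a $K'$-point of $C_0$.
\end{proof}

To prove Proposition~\ref{prop:key} it is therefore enough to find $W$, $Q$, $f$ as in Proposition~\ref{prop:criterion} with $K(C_0)\subseteq K(W)$, $n\ge n_0$, $e$ odd and $c_0$ a square.

\section{Two examples on the projective line}\label{sec:examples}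

Suppose that $W$ carries a rational differential $\eta$ with $\operatorname{div}(\eta)=2\Theta$. If $df=s^2\eta$ for some $s\in K(W)^*$, then $\operatorname{div}(df)=2(\operatorname{div}(s)+\Theta)$, so by \eqref{eq:ord} all ramification indices of $f$ are odd, and the index is $3$ at a point where $\operatorname{div}(s)+\Theta$ has order $1$. The problem becomes to choose $s$ so that $s^2\eta$ is exact. In both examples $W=\mathbb{P}^1$ with coordinate $x$, and $\eta=dx$, $\Theta=-\infty$.

\begin{example}\label{ex:poly}
Let $Q=\infty$, so $\delta=1$. Every form $s^2dx$ with $s\in K[x]$ is exact. For $s=x^2-1$ we get $f=\frac15x^5-\frac23x^3+x$, with $e=5$, ramification index $3$ at $x=\pm1$, and $f(\pm1)=\pm\frac{8}{15}$. By Proposition~\ref{prop:criterion} the geometric group is $A_5$ and $c_0=5$. The arithmetic group is $S_5$ over $\mathbb{Q}$ and $A_5$ over $\mathbb{Q}(\sqrt5)$. In the general construction we have no control over $e$, so we take $\delta$ even to make the factor $(\pm e)^\delta$ a square.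
\end{example}

\begin{example}\label{ex:norm}
Let $a\in K$ be a nonsquare, $\rho=\sqrt{a}$, $k'=K(\rho)$, and let $Q$ be the closed point $x^2=a$, so $\delta=2$. Put $U=\mathbb{P}^1\setminus\{Q\}$. We want $s^2dx$ to be regular on $U$, so $s$ should be regular on $U$ and vanish at $\infty$. Over $k'$ use the coordinate $z=(x-\rho)/(x+\rho)$. Then $Q$ splits into $z=0$ and $z=\infty$, the point $x=\infty$ is $z=1$, and $dx=2\rho\,dz/(1-z)^2$. Thus
\[
s=(1-z)h,\qquad h=\sum_jh_jz^j\in k'[z,z^{-1}],\qquad s^2dx=2\rho\,h^2dz .
\]
The nontrivial automorphism $\sigma$ of $k'(x)/K(x)$ sends $z$ to $z^{-1}$. Since $1-z^{-1}=-z^{-1}(1-z)$, the condition $\sigma s=s$ reads $h_{-1-j}=-\sigma(h_j)$, so $s$ is given by free parameters $h_0,h_1,\ldots\in k'$, almost all zero. The form $h^2dz$ is exact over $k'$ if and only if the coefficient of $z^{-1}$ in $h^2$ vanishes, and an antiderivative of $s^2dx$ over $k'$ can be averaged with its conjugate to give one over $K$. That coefficient is $\sum_jh_jh_{-1-j}=-2\sum_{j\ge0}h_j\sigma(h_j)$. Hence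
\[
s^2dx\ \text{ is exact}\quad\Longleftrightarrow\quad\sum_{j\ge0}N_{k'/K}(h_j)=0 .
\]
This is one quadratic equation over $K$ in infinitely many unknowns. For $K=\mathbb{Q}$, $a=-1$ it is a sum of squares, and $s=0$ is the only solution: the method needs property (I).

Now let $i\in K$, for instance $K=\mathbb{Q}(i)$ and $a=2$. Take $h_0=1$, $h_1=i$, so that $N(h_0)+N(h_1)=1+i^2=0$ and $h=iz+1-z^{-1}-iz^{-2}$. Then
\[
h^2=-z^2+2iz+(1-2i)+(1-2i)z^{-2}+2iz^{-3}-z^{-4},
\]
and with $w=z+z^{-1}$ an antiderivative of $s^2dx$ is
\[
\begin{aligned}
f&=2\rho\Bigl(-\tfrac13(z^3-z^{-3})+i(z^2-z^{-2})+(1-2i)(z-z^{-1})\Bigr)\\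
&=2\rho\,(z-z^{-1})\Bigl(-\tfrac13(w^2-1)+iw+1-2i\Bigr).
\end{aligned}
\]
It is fixed by $\sigma$, so $f\in K(x)$, with $e=3$ and $n=6$. From $z^2h=(z-1)\bigl(iz^2+(1+i)z+i\bigr)$ the zeros of $h$ on $U$ are $1,\zeta,\zeta^{-1}$ with $\zeta+\zeta^{-1}=i-1\neq\pm2$, so they are simple and $\zeta\ne\pm1$. At $w=i-1$ the last bracket equals $\frac13(1+2i)-1-i+1-2i=\frac13(1-7i)\ne0$. Hence the critical values are $0$, $f(\zeta)\ne0$ and $-f(\zeta)$, and the geometric group is $A_6$. But $c_0=4a\cdot(-3)^2$ is not a square, so the arithmetic group over $K$ is $S_6$. An even $\delta$ is not enough: $\operatorname{disc}(k'/K)$ has to be a square as well.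
\end{example}

The examples leave four tasks for a general curve: find $\eta$; find $Q$ with $\delta$ even and square discriminant; solve the exactness equations; and choose a solution with simple zeros and distinct critical values.

\section{A double cover carrying a differential with even divisor}\label{sec:cover}

Fix $K$, $C_0$, $n_0$ as in Proposition~\ref{prop:key}, and let $C$ be the smooth projective curve with function field $K(C_0)$. The curve $C$ itself need not carry a differential with even divisor. If $C$ has genus $0$ and $\operatorname{div}(\eta)=2\Theta$, then $\deg(-\Theta)=1$ and $L(-\Theta)\ne0$, so $C$ has an effective divisor of degree $1$, that is, a $K$-point. On a conic without $K$-points there is thus no such $\eta$. Enlarging $K$ could bring in subfields of small degree, so we keep $K$ and replace $C$ by a ramified double cover. The same cover will provide $Q$. We need two auxiliary facts.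

\begin{lemma}\label{lem:points}
Let $X$ be a smooth projective curve over a Hilbertian field $K$ and let $j\in\mathbb{N}$. Then $X$ has infinitely many closed points of degree divisible by $j$.
\end{lemma}

\begin{proof}
The polynomial $T^j-t$ is irreducible over $K(t)$ by Eisenstein's criterion. There are infinitely many $t_0\in K$ with $T^j-t_0$ irreducible, since any finite set of values is excluded by a suitable $h$ in the definition of a Hilbert subset. So $\mathbb{A}^1_K$ has infinitely many closed points of degree $j$. A nonconstant map $X\to\mathbb{P}^1$ is surjective, and the residue field of a point of $X$ contains that of its image.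
\end{proof}

We say that a property holds for \emph{general} $x\in\mathbb{A}^r(\overline{K})$ if it holds on a dense open subset. Such a subset meets $K^r$, because a nonzero polynomial over $\overline{K}$ does not vanish identically on $K^r$.

\begin{lemma}[Bertini's theorem for curves]\label{lem:bertini}
Let $X$ be a smooth curve over $\overline{K}$, not necessarily projective, $\mathcal{L}$ a line bundle on $X$, and $\Lambda\subseteq H^0(X,\mathcal{L})$ a finite-dimensional subspace whose elements have no common zero. Then a general $s\in\Lambda$ has only simple zeros.
\end{lemma}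

\begin{proof}
The variety $\{(s,z)\in\Lambda\times X:s(z)=0\}$ is the kernel of the surjection of vector bundles $\Lambda\times X\to\mathcal{L}$, so it is a vector bundle over $X$ and is smooth. By generic smoothness in characteristic $0$, its projection to $\Lambda$ is smooth over a dense open subset. The fiber over $s\ne0$ is the zero scheme of $s$, which is finite or empty, and it is smooth only if it is reduced.
\end{proof}

\begin{proposition}\label{prop:cover}
There are a smooth projective curve $W$ over $K$ with $K(C)\subseteq K(W)$, a rational differential $\eta\ne0$ and a divisor $\Theta$ on $W$ with $\operatorname{div}(\eta)=2\Theta$, and a closed point $Q$ of $W$ with residue field $k'$ such that $\delta=[k':K]$ is even, $\delta\ge\max(4,n_0)$, and $\operatorname{disc}(k'/K)$ is a square.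
\end{proposition}

\begin{proof}
Let $\omega\neq0$ be a rational differential on $C$ and $D=\operatorname{div}(\omega)$. We first see which double covers $\pi:W\to C$, $y^2=g$, can work. Suppose $\operatorname{div}(g)=R-2D'$ with $R\ge0$ reduced. Then $\pi$ is ramified exactly over $R$, and with $\pi^*R=2\widetilde{R}$ we have
\[
\operatorname{div}(\pi^*\omega)=\pi^*D+\widetilde{R},\qquad\operatorname{div}(y)=\widetilde{R}-\pi^*D',\qquad\operatorname{div}(\pi^*\omega/y)=\pi^*(D+D').
\]
So we take $D'=D+2B$, with $B$ of large degree to leave room for a condition at one point.

\emph{The point $P$ and the value $a$.} By Lemma~\ref{lem:points} there is a closed point $P\notin\operatorname{supp}D$ of $C$ whose residue field $k$ has degree divisible by $2n_0$. The Hilbert subset of $k$ defined by $X^2-t$ contains a Hilbert subset of $K$, so there is $a\in K^*$ that is not a square in $k$.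

\emph{The function $g$.} Let $\gamma_C$ be the genus of $C$, let $P_0\neq P$ be a closed point, and put $B=rP_0$ and $J=2D+4B$, with $r$ so large that $\deg(J-P)\ge2\gamma_C$. In particular $\deg J>0$. Since $P\notin\operatorname{supp}J$, evaluation at $P$ is a linear map $L(J)\to k$ with kernel $L(J-P)$. It is surjective, because $\dim L(J)-\dim L(J-P)=\deg P$ by Riemann--Roch. Choose $g_0\in L(J)$ with $g_0(P)=a$, and let $\Lambda=Kg_0+L(J-P)$. Regard the elements $h$ of $\Lambda\otimes\overline{K}$ as sections of $\mathcal{O}(J)$, with zero divisors $\operatorname{div}(h)+J$. They have no common zero. At the geometric points of $P$ the section $g_0$ does not vanish. For any other $z\in C(\overline{K})$, Riemann--Roch over $\overline{K}$ gives $\dim L(J-P-z)=\dim L(J-P)-1$, so some $h\in L(J-P)$ does not vanish at $z$. By Lemma~\ref{lem:bertini} there is an element of $\Lambda$ with reduced zero divisor and nonzero coefficient of $g_0$. Scaling it, we get $g\in g_0+L(J-P)$ with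
\[
\operatorname{div}(g)=R-2(D+2B),\qquad R\ge0\ \text{reduced},\qquad\deg R=\deg J>0,\qquad g(P)=a.
\]

\emph{The curve $W$.} The function $g$ has odd order at the geometric points of $R\ne0$, so it is not a square in $\overline{K}(C)$. Hence $K(C)(y)$ with $y^2=g$ is the function field of a smooth projective geometrically integral curve $W$. By the computation above, $\eta=\pi^*\omega/y$ has divisor $2\Theta$ with $\Theta=\pi^*(D+B)$.

\emph{The point $Q$.} Since $g$ is a unit at $P$ and $Y^2-g(P)$ is irreducible over $k$, there is a single point $Q$ above $P$, with residue field $k'=k(\sqrt{a})$. Its degree $\delta=2[k:K]$ is even and at least $4n_0$. By (D3),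
\[
\operatorname{disc}(k'/K)=\operatorname{disc}(k/K)^2\,N_{k/K}(4a)=\operatorname{disc}(k/K)^2\,(4a)^{[k:K]},
\]
which is a square because $a\in K$ and $[k:K]$ is even.
\end{proof}

\section{Exactness as a system of quadratic equations}\label{sec:quadratic}

\subsection*{The bilinear map $b$}
Let $W,\eta,\Theta,Q$ be as in Proposition~\ref{prop:cover}, let $\gamma$ be the genus of $W$, and let $U=W\setminus\{Q\}$, an affine curve. For an effective divisor $Z$ on $U$ put
\[
\mathcal{M}(-Z)=H^0\bigl(U,\mathcal{O}(\Theta-Z)\bigr)=\{s\in K(W):s=0\text{ or }\operatorname{div}(s)+\Theta-Z\ge0\text{ on }U\},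
\]
and $\mathcal{M}=\mathcal{M}(0)$. These are $\mathcal{O}(U)$-modules. They are infinite-dimensional over $K$, since $\mathcal{M}(-Z)\supseteq L(\Theta-Z+mQ)$ for all $m$. The \emph{zeros} of $s\in\mathcal{M}\setminus\{0\}$ are always its zeros as a section of $\mathcal{O}(\Theta)$ on $U$, that is, the divisor $\operatorname{div}(s)+\Theta$ restricted to $U$. For $s,s'\in\mathcal{M}$ the differential $ss'\eta$ lies in the space $\Omega(U)$ of regular differentials on $U$. Let
\[
H=\Omega(U)/d\mathcal{O}(U),\qquad b:\mathcal{M}\times\mathcal{M}\to H,\quad b(s,s')=[ss'\eta].
\]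
Then $b$ is symmetric and bilinear, and $s^2\eta$ is exact if and only if $b(s,s)=0$.

\begin{lemma}\label{lem:H}
The space $H$ has finite dimension $N\le2\gamma-1+\delta$.
\end{lemma}

\begin{proof}
For $m\ge2$ let $\Omega_m\subseteq\Omega(U)$ consist of the forms with a pole of order at most $m$ at $Q$. Division by $\eta$ identifies $\Omega_m$ with $L(2\Theta+mQ)$, and $\deg(2\Theta+mQ)=2\gamma-2+m\delta$, so $\dim\Omega_m=\gamma-1+m\delta$. The map $d:L((m-1)Q)\to\Omega_m$ has kernel $K$, so its image has dimension at least $(m-1)\delta-\gamma$. Hence the image of $\Omega_m$ in $H$ has dimension at most $2\gamma-1+\delta$, and $H$ is the increasing union of these images.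
\end{proof}

So $b(s,s)=0$ is a system of $N$ quadratic equations, and Lemma~\ref{lem:I}(a) solves it on every infinite-dimensional subspace of $\mathcal{M}$. But it gives no control over the solution, which may have multiple zeros or repeated critical values. To gain control we use a strong nondegeneracy property of $b$: a class in $H$ has no local content on $U$, so it has representatives that vanish to any order at any finite set of points.

\begin{lemma}\label{lem:surj}
For $\tau\in\mathcal{M}\setminus\{0\}$ and an effective divisor $Z$ on $U$, the map $\mathcal{M}(-Z)\to H$, $\alpha\mapsto b(\alpha,\tau)$, is surjective.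
\end{lemma}

\begin{proof}
All divisors are taken on $U$. Let $Z_0=Z+\operatorname{div}(\tau)+\Theta\ge0$. For $\alpha\in K(W)^*$ and $\psi=\alpha\tau\eta$ we have $\operatorname{div}(\psi)-Z_0=\operatorname{div}(\alpha)+\Theta-Z$. Every rational differential is a multiple of $\tau\eta$, so the forms $\alpha\tau\eta$ with $\alpha\in\mathcal{M}(-Z)$ are $0$ and all $\psi$ with $\operatorname{div}(\psi)\ge Z_0$. It remains to show that every class in $H$ has such a representative.

Let $\psi\in\Omega(U)$. At a point $z\in\operatorname{supp}Z_0$ with residue field $\kappa$ and multiplicity $\mu_z$, the completed local ring is $\kappa[[\xi]]$, and $d$ vanishes on $\kappa$ because $\kappa/K$ is separable algebraic. Writing $\psi=\sum_{j\ge0}a_j\xi^jd\xi$, we have $\psi=dg_z$ with $g_z=\sum_ja_j\xi^{j+1}/(j+1)$. By the Chinese remainder theorem in the Dedekind domain $\mathcal{O}(U)$ there is $h\in\mathcal{O}(U)$ with $h\equiv g_z\pmod{\xi^{\mu_z+1}}$ for all these $z$. Then $\psi-dh=d(g_z-h)$ vanishes to order at least $\mu_z$ at each $z$, and $[\psi-dh]=[\psi]$.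
\end{proof}

\subsection*{Isotropic vectors in prescribed cosets}
We want solutions with prescribed behavior at finitely many points, that is, in a coset $v+\mathcal{M}(-Z)$. There the equations are inhomogeneous and (I) does not apply directly. For an ordinary form ($N=1$) the remedy is simple: if $b(\tau,\tau)=0$ and $b(v,\tau)=1$, then $b(v+c\tau,v+c\tau)=b(v,v)+2c$ is linear in $c$. For values in $H$ we need $N$ mutually orthogonal isotropic vectors whose products with $v$ form a basis of $H$, and one such family for each equation in $H$ that is to be solved.

\begin{lemma}\label{lem:coset}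
Let $K$ have \textup{(I)}, let $b:\mathcal{M}\times\mathcal{M}\to H$ be a symmetric bilinear map of $K$-vector spaces with $N=\dim H<\infty$, and let $\mathcal{M}_0\subseteq\mathcal{M}$ be an infinite-dimensional subspace such that $b(\,\cdot\,,\tau):\mathcal{M}_0\to H$ is surjective for every $\tau\in\mathcal{M}\setminus\{0\}$. Let $s_1\in\mathcal{M}\setminus\{0\}$ with $b(s_1,s_1)=0$, and let $v_2,v_3\in\mathcal{M}$. Then there are $s_2\in v_2+\mathcal{M}_0$ and $s_3\in v_3+\mathcal{M}_0$ with $b(s_i,s_j)=0$ for all $i,j$.
\end{lemma}

\begin{proof}
The hypothesis lets us prescribe the product with one vector. We first build vectors for which the products can be prescribed simultaneously, by making the system triangular.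

\emph{Step 1: the chain.} Put $\ell=2N+1$ and $\tau_1=s_1$. We choose nonzero $\tau_2,\dots,\tau_\ell\in\mathcal{M}_0$ and finite-dimensional subspaces $T_1,\dots,T_\ell\subseteq\mathcal{M}_0$ with
\[
b(\tau_i,\tau_j)=0\ \ (i\le j),\qquad b(T_i,\tau_j)=0\ \ (i<j),\qquad b(T_j,\tau_j)=H .
\]
Given $\tau_j$, the space $T_j$ exists by hypothesis. Given $\tau_i,T_i$ for $i<j$, the $\alpha\in\mathcal{M}_0$ with $b(\alpha,\tau_i)=0$ and $b(\alpha,T_i)=0$ for $i<j$ form a subspace of finite codimension, and Lemma~\ref{lem:I}(a), applied to the $N$ coordinates of $b(\alpha,\alpha)$, gives $\tau_j$ in it.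

\emph{Step 2: the map $\mathcal{M}_0\to H^\ell$, $\alpha\mapsto(b(\alpha,\tau_j))_j$, is surjective.} Given $y_1,\dots,y_\ell\in H$, choose $\alpha_\ell\in T_\ell,\dots,\alpha_1\in T_1$ in this order with $b(\alpha_j,\tau_j)=y_j-\sum_{i>j}b(\alpha_i,\tau_j)$, and put $\alpha=\sum_i\alpha_i$. The terms with $i<j$ do not contribute to $b(\alpha,\tau_j)$, so $b(\alpha,\tau_j)=\sum_{i\ge j}b(\alpha_i,\tau_j)=y_j$. Consequently each coset $v+\mathcal{M}_0$ contains a vector with any prescribed products with $\tau_1,\dots,\tau_\ell$.

\emph{Step 3: linear equations.} Let $h_1,\dots,h_N$ be a basis of $H$, and write $\tau'_i=\tau_{1+i}$, $\tau''_i=\tau_{1+N+i}$ for $1\le i\le N$. Choose $s_2^0\in v_2+\mathcal{M}_0$ and $s_3^0\in v_3+\mathcal{M}_0$ with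
\[
\begin{aligned}
b(s_2^0,s_1)&=0, & b(s_2^0,\tau'_i)&=h_i, & b(s_2^0,\tau''_i)&=0,\\
b(s_3^0,s_1)&=0, & b(s_3^0,\tau'_i)&=0, & b(s_3^0,\tau''_i)&=h_i .
\end{aligned}
\]
Put $s_2=s_2^0+\sum_ic_i\tau'_i$ and $s_3=s_3^0+\sum_ic'_i\tau'_i+\sum_ic''_i\tau''_i$ with $c_i,c_i',c_i''\in K$. These vectors lie in the required cosets. Since $b$ vanishes on the span of the $\tau_j$, adding elements of that span does not change the products with the $\tau_j$. Hence $b(s_1,s_2)=b(s_1,s_3)=0$, and
\[
\begin{aligned}
b(s_2,s_2)&=b(s_2^0,s_2^0)+2\sum_ic_ih_i,\\
b(s_2,s_3)&=b(s_2,s_3^0)+\sum_ic'_ih_i,\\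
b(s_3,s_3)&=b(s_3^0,s_3^0)+2\sum_ic''_ih_i .
\end{aligned}
\]
Choose the $c_i$ so that the first line vanishes, and then the $c'_i$ and $c''_i$ so that the other two vanish.
\end{proof}

\subsection*{A totally isotropic net}
If $b$ vanishes on the span of $s_1,\dots,s_r$, every combination $s_x=\sum x_is_i$ gives an exact form $s_x^2\eta$, and we can hope that a general $x$ is good. To separate critical values, pairs of zeros of $s_x$ should move freely on $U\times U$ as $x$ varies. With $r=2$ they cannot, as the zeros of $s_x$ lie in one fiber of $[s_1:s_2]$. With $r=3$ the zeros of $s_x$ are cut out by a line in $\mathbb{P}^2$, and a line passes through any two points. We also need the map to $\mathbb{P}^2$ to be birational onto its image, since otherwise some pairs of zeros are again tied together. This can be verified at a single point, so it is a condition on cosets.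

\begin{proposition}\label{prop:net}
There are $s_1,s_2,s_3\in\mathcal{M}$ with $b(s_i,s_j)=0$ for all $i,j$ that are linearly independent over $\overline{K}$, have no common zero on $U_{\overline{K}}$, and are such that $\varphi=[s_1:s_2:s_3]:W_{\overline{K}}\to\mathbb{P}^2$ is birational onto its image.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:points} there is a closed point $z_0\in U$ of degree greater than $\delta$. By Lemma~\ref{lem:I}(a) there is $s_1\in\mathcal{M}(-z_0)\setminus\{0\}$ with $b(s_1,s_1)=0$. Let $Z_1$ be the reduced divisor of zeros of $s_1$, and let $\mathcal{Z}\subseteq U(\overline{K})$ be the set of its geometric points. Then $|\mathcal{Z}|>\delta$. The zeros of $s_1$ are mapped to the line $X_1=0$, and we prescribe $s_2,s_3$ to first order there.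

Embed $U$ as a closed subvariety of $\mathbb{A}^r_K$. A general linear form separates the points of $\mathcal{Z}$ and is nonzero on the tangent line of $U$ at each of them, since each of these finitely many conditions excludes a hyperplane. Taking such a form over $K$, we get $u\in\mathcal{O}(U)$ with distinct values on $\mathcal{Z}$ and $du(z)\ne0$ for $z\in\mathcal{Z}$. As $U$ is affine, $H^1(U,\mathcal{O}(\Theta-Z_1))=0$, so $\mathcal{M}$ surjects onto the sum of the fibers of $\mathcal{O}(\Theta)$ at the points of $Z_1$, and there is $v_2\in\mathcal{M}$ with no zero in $\mathcal{Z}$. Put $v_3=uv_2$. By Lemmas~\ref{lem:H} and~\ref{lem:surj}, Lemma~\ref{lem:coset} applies with $\mathcal{M}_0=\mathcal{M}(-2Z_1)$ and gives $s_2,s_3$.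

Since $s_2-v_2\in\mathcal{M}_0$, the section $s_2$ has no zero in $\mathcal{Z}$, so the $s_i$ have no common zero on $U_{\overline{K}}$. Since $s_3-us_2=(s_3-uv_2)-u(s_2-v_2)\in\mathcal{M}_0$, the function $s_3/s_2-u$ vanishes to order at least $2$ on $\mathcal{Z}$. Therefore, for $z\in\mathcal{Z}$,
\begin{equation}\label{eq:jet}
\varphi(z)=[0:1:u(z)],\qquad\operatorname{ord}_z\bigl(s_3/s_2-u(z)\bigr)=1 .
\end{equation}
If $\sum c_is_i=0$ with $c_i\in\overline{K}$, dividing by $s_2$ and evaluating on $\mathcal{Z}$ gives $c_2+c_3u(z)=0$ for at least two values $u(z)$. So $c_2=c_3=0$, and then $c_1=0$.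

The rational map $\varphi$ is a morphism because $W$ is a smooth curve, and by \eqref{eq:jet} it is injective on $\mathcal{Z}$, hence nonconstant. It factors as $\varphi=\nu\circ\psi$, where $\nu:W_0\to\varphi(W_{\overline{K}})$ is the normalization, and we must show $\deg\psi=1$. At the $\delta$ geometric points of $Q$ we know nothing about $\varphi$, but $|\mathcal{Z}|>\delta$, so there is $z\in\mathcal{Z}$ such that $\varphi(z)$ is not the image of any of them. If $\varphi(w)=\varphi(z)$, then $w\in U(\overline{K})$ and $s_1$ vanishes at $w$, so $w\in\mathcal{Z}$ and $w=z$. Hence $\psi^{-1}(\psi(z))=\{z\}$, and $\deg\psi$ is the ramification index of $\psi$ at $z$. The function $s_3/s_2-u(z)$ is the pullback under $\psi$ of the rational function $\nu^*(X_3/X_2)-u(z)$, so its order at $z$ is divisible by that index. By \eqref{eq:jet} the index is $1$.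
\end{proof}

\section{Critical values and the proof of Proposition~\ref{prop:key}}\label{sec:critical}

Let $s_1,s_2,s_3$ be as in Proposition~\ref{prop:net}. Choose $f_{ij}=f_{ji}\in\mathcal{O}(U)$ with $df_{ij}=s_is_j\eta$, and for $x\in\mathbb{A}^3(\overline{K})$ put
\[
s_x=\sum_ix_is_i,\qquad f_x=\sum_{i,j}x_ix_jf_{ij},\qquad\text{so that}\quad df_x=s_x^2\eta .
\]
Follow a zero $z(x)$ of $s_x$ as $x$ varies. When the critical value $f_x(z(x))$ is differentiated in $x$, the motion of $z(x)$ contributes nothing, because $df_x$ vanishes at $z(x)$. Here the same holds for the second derivative, since the first derivative $2\sum_jx_jf_{kj}$ has differential $2s_ks_x\eta$, which still vanishes at $z(x)$. So the second derivatives of the critical value are $2f_{kl}(z(x))$, and two critical values that agree identically would make all $f_{kl}$ agree at two independent points. The proof below carries this out with derivations.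

\begin{lemma}\label{lem:critical}
For general $x\in\mathbb{A}^3(\overline{K})$, all zeros of $s_x$ on $U_{\overline{K}}$ are simple, and $f_x(z)\ne f_x(z')$ for any two distinct zeros $z,z'$.
\end{lemma}

\begin{proof}
We work over $\overline{K}$ and drop it from the notation for $U$ and $W$. The first assertion is Lemma~\ref{lem:bertini}.

\emph{The incidence variety.} Let $V=\{(z_1,z_2)\in U\times U:\varphi(z_1)\ne\varphi(z_2)\}$, a nonempty open and hence dense subset of the irreducible surface $U\times U$, and let
\[
Y=\{(x,z_1,z_2)\in\mathbb{A}^3\times V:s_x(z_1)=s_x(z_2)=0\}.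
\]
Over a point of $V$ the two linear conditions on $x$ have coefficient vectors $\varphi(z_1)\neq\varphi(z_2)$, so they are independent. Thus $Y$ is a line bundle over $V$, irreducible of dimension $3$. For $x\ne0$ the section $s_x$ is nonzero by linear independence, so the fiber of $Y\to\mathbb{A}^3$ over $x$ is finite. Hence $Y\to\mathbb{A}^3$ is dominant, and $E=\overline{K}(Y)$ is a finite extension of $\overline{K}(x_1,x_2,x_3)$. The two projections $Y\to U$ are dominant and give embeddings $\zeta_1,\zeta_2:\overline{K}(W)\to E$. Away from $\operatorname{supp}\Theta$, zeros of the section $s_x$ are zeros of the function $s_x$, so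
\begin{equation}\label{eq:zero}
\sum_ix_i\,\zeta_\nu(s_i)=0\quad\text{in }E\qquad(\nu=1,2).
\end{equation}
Let $\Delta=\sum_{i,j}x_ix_j(\zeta_1f_{ij}-\zeta_2f_{ij})$, the regular function $f_x(z_1)-f_x(z_2)$ on $Y$.

\emph{Claim: $\Delta\ne0$.} The derivations $\partial_k=\partial/\partial x_k$ extend to $E$, as $E$ is separable algebraic over $\overline{K}(x_1,x_2,x_3)$. The map $\partial_k\circ\zeta_\nu$ is a $\overline{K}$-derivation of $\overline{K}(W)$ into $E$, so it factors through the space of differentials $\overline{K}(W)\,\eta$: there is $\epsilon_{k\nu}\in E$ with $\partial_k(\zeta_\nu h)=\epsilon_{k\nu}\,\zeta_\nu(dh/\eta)$ for all $h\in\overline{K}(W)$. In particular $\partial_k(\zeta_\nu f_{ij})=\epsilon_{k\nu}\,\zeta_\nu(s_i)\zeta_\nu(s_j)$. By \eqref{eq:zero},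
\[
\partial_k\Bigl(\sum_{i,j}x_ix_j\,\zeta_\nu f_{ij}\Bigr)=2\sum_jx_j\,\zeta_\nu f_{kj}+\epsilon_{k\nu}\Bigl(\sum_ix_i\,\zeta_\nu s_i\Bigr)^2=2\sum_jx_j\,\zeta_\nu f_{kj},
\]
\[
\partial_l\Bigl(\sum_jx_j\,\zeta_\nu f_{kj}\Bigr)=\zeta_\nu f_{kl}+\epsilon_{l\nu}\,\zeta_\nu(s_k)\sum_jx_j\,\zeta_\nu s_j=\zeta_\nu f_{kl}.
\]
Hence $\partial_l\partial_k\Delta=2(\zeta_1f_{kl}-\zeta_2f_{kl})$. If $\Delta=0$, then $f_{11}(z_1)=f_{11}(z_2)$ on $Y$, so on its image $V$ and on $U\times U$. Then $f_{11}$ is constant, which contradicts $df_{11}=s_1^2\eta\neq0$.

\emph{Conclusion.} The closed subset $\{\Delta=0\}$ of $Y$ has dimension at most $2$, so a general $x$ lies outside its image. For such $x$, zeros $z,z'$ of $s_x$ with $\varphi(z)\neq\varphi(z')$ satisfy $f_x(z)\ne f_x(z')$. Since $\varphi$ is birational onto its image, it is an isomorphism over a dense open subset of the image, so only finitely many $z\in U$ have a partner $z'\ne z$ with $\varphi(z')=\varphi(z)$. For each of these $z$ the condition $s_x(z)=0$ defines a plane in $\mathbb{A}^3$, because the $s_i$ have no common zero. A general $x$ avoids these planes, and then distinct zeros of $s_x$ have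 distinct images under $\varphi$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Choose $x\in K^3\setminus\{0\}$ as in Lemma~\ref{lem:critical}, and let $f=f_x\in\mathcal{O}(U)$. Since $df=s_x^2\eta\ne0$, the function $f$ is nonconstant, so it has a pole of some order $e\ge1$ at $Q$ and no other pole. Its degree is $n=e\delta\ge\max(4,n_0)$. On all of $W$ we have $\operatorname{div}(df)=2(\operatorname{div}(s_x)+\Theta)$. At $Q$, formula \eqref{eq:ord} shows that $e+1$ is even, so $e$ is odd. On $U_{\overline{K}}$ the order of $df$ is $2$ at the zeros of $s_x$ and $0$ elsewhere, so $e_z=3$ at these zeros and $e_z=1$ elsewhere, and $f$ takes distinct values at the zeros. By Proposition~\ref{prop:cover}, $\delta$ is even and $\operatorname{disc}(k'/K)$ is a square, so the constant $c_0$ of Proposition~\ref{prop:criterion} is a square, and the Galois closure $\Sigma$ of $K(W)/K(f)$ has group $A_n$. Since $K(C_0)=K(C)\subseteq K(W)\subseteq\Sigma$, Lemma~\ref{lem:special} gives a Galois extension $K'/K$ with group $A_n$ and $C_0(K')\neq\emptyset$.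
\end{proof}

\begin{remark}
Property (I) enters the proof of Proposition~\ref{prop:key} only through the choice of $s_1$ and of $\tau_2,\dots,\tau_\ell$. The Hilbertian hypothesis provides the points $P$ and $z_0$, the element $a$ and the final specialization; it cannot be dropped, since an algebraically closed field has (I) but no proper finite extension. Characteristic $0$ is used to divide by $2$, to integrate power series in Lemma~\ref{lem:surj}, for generic smoothness, and for tame ramification in Section~\ref{sec:monodromy}. The proof gives no control on $n$ beyond $n\ge n_0$, since the pole order $e$ depends on the isotropic vectors, and the tower in Section~\ref{sec:tower} needs nothing more.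
\end{remark}

\begin{thebibliography}{9}

\bibitem{BFP}
Lior Bary-Soroker, Arno Fehm and Sebastian Petersen, \emph{Hilbert properties under base change in small extensions}, arXiv:2312.16219 (2023).

\bibitem{Coleman}
R.~Coleman, L'Enseignement Math. \textbf{33} (1987).

\bibitem{FJ}
Fried and Jarden, \emph{Field Arithmetic}.

\bibitem{Schur}
I.~Schur, \emph{Gleichungen ohne Affekt}, 1930.

\end{thebibliography}
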